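# Filtered multiplicative bases and commutativity in odd characteristic

## 1. A weak filtered multiplicative basis forces commutativity

**Theorem A.** Let $F$ be a field of characteristic $p\neq 2$, and let $A$ be a finite-dimensional bialgebra over $F$ whose augmentation ideal $I=\ker\varepsilon$ is nilpotent (so $I=\operatorname{rad}A$). If $A$ has a weak f.m. basis, then $A$ is commutative.

Here is what the words mean. A bialgebra is an associative unital algebra $A$ with two unital algebra homomorphisms, the coproduct $\Delta:A\to A\otimes A$ and the counit $\varepsilon:A\to F$, such that $\Delta$ is coassociative and $(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}=(\mathrm{id}\otimes\varepsilon)\Delta$. The product on $A\otimes A$ is $(a\otimes b)(c\otimes d)=ac\otimes bd$, with no signs. If $I=\ker\varepsilon$ is nilpotent, then $I\subseteq\operatorname{rad}A$, and $A/I=F$ gives $I=\operatorname{rad}A$. In Theorem A the characteristic may be $0$.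

**Definition (f.m. basis).** Let $A$ be a finite-dimensional associative algebra over $F$. An $F$-basis $\mathfrak B$ of $A$ is a *filtered multiplicative basis*, or f.m. basis, if

(i) for all $b_1,b_2\in\mathfrak B$ either $b_1b_2=0$ or $b_1b_2\in\mathfrak B$;

(ii) $\mathfrak B\cap\operatorname{rad}(A)$ is an $F$-basis of $\operatorname{rad}(A)$.

**Definition (weak f.m. basis).** An $F$-basis $\mathfrak B$ of $A$ is a *weak f.m. basis* if (ii) holds and

(i′) for all $b_1,b_2\in\mathfrak B$ there is $b_3\in\mathfrak B$ with $b_1b_2\in Fb_3$.

Every f.m. basis is a weak one. For an example take $F$ of characteristic $3$ and $G=\langle g\rangle$ of order $3$. With $t=g-1$ we have $t^3=g^3-1=0$, so $FG=F[t]/(t^3)$ and $\operatorname{rad}(FG)=\langle t,t^2\rangle$. Then $\{1,t,t^2\}$ is an f.m. basis. The basis $\{1,t,2t^2\}$ is weak but not f.m., since $t\cdot t=t^2=2\cdot(2t^2)$ is a multiple of a basis element without being one. The basis $G=\{1,g,g^2\}$ satisfies (i) but not (ii): every group element has augmentation $1$, so $G\cap\operatorname{rad}(FG)=\emptyset$.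

The question behind the theorem is asked in V. Bovdi, A. Grishkov, S. Siciliano, "Filtered multiplicative bases of restricted enveloping algebras", arXiv:0912.0387 (2009): does a group algebra $FG$ have an f.m. basis when $F$ has odd characteristic $p$ and $G$ is a finite nonabelian $p$-group? In plain words: can we choose a basis, compatible with the radical, in which the multiplication table contains only basis elements and zeros? Some background: an algebra has *finite representation type* if it has only finitely many isomorphism classes of finite-dimensional indecomposable modules, and by Bautista, Gabriel, Roiter and Salmeron every algebra of finite representation type over an algebraically closed field has an f.m. basis. For our group algebras the answer is no.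

**Corollary 1.** Let $p$ be odd, $\operatorname{char}F=p$, and $G$ a finite $p$-group. Then $FG$ has an f.m. basis (equivalently, a weak one) if and only if $G$ is abelian. In particular, for every field $F$ of odd characteristic $p$ and every finite nonabelian $p$-group $G$, the algebra $FG$ has no f.m. basis.

**Proof, given Theorem A.** The algebra $FG$ is a bialgebra with $\Delta g=g\otimes g$ and $\varepsilon(g)=1$ for $g\in G$. It is a textbook fact that the augmentation ideal of $FG$ is nilpotent when $G$ is a finite $p$-group and $\operatorname{char}F=p$. So a weak f.m. basis forces $FG$, hence $G$, to be commutative. Conversely, let $G=\prod_i\langle g_i\rangle$ with $|g_i|=p^{e_i}$. Since $(g_i-1)^{p^{e_i}}=g_i^{p^{e_i}}-1=0$, the rule $t_i\mapsto g_i-1$ gives a surjection $F[t_1,\dots,t_d]/(t_1^{p^{e_1}},\dots,t_d^{p^{e_d}})\to FG$ between algebras of the same dimension, so an isomorphism. The monomials $t_1^{a_1}\cdots t_d^{a_d}$ with $0\le a_i<p^{e_i}$ form an f.m. basis: a product of two is a monomial of the list or $0$, and the nonconstant ones span the radical. $\square$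

Theorem A also applies to the restricted enveloping algebra $u(L)$ of a finite-dimensional $p$-nilpotent restricted Lie algebra $L$, with the elements of $L$ primitive ($\Delta v=v\otimes 1+1\otimes v$).

We shall also prove two companions. Theorem B (Section 7) says exactly which $A$ have an f.m. basis. Theorem C (Section 4) is a statement about graded bialgebras, and it is where the work happens.

## 2. Degree-three words and the prime 2

Let us see what a noncommutative example looks like. Let $\operatorname{char}F=2$ and let $D_8=\langle a,b\mid a^2=b^2=(ab)^4=1\rangle$. Put $x=a-1$, $y=b-1$. The relations $a^2=b^2=1$ read $x^2=y^2=0$. Given these, $(ab)^{-1}=ba$, so the third relation is $(ab)^2=(ba)^2$. Write $ab=1+u$ with $u=x+y+xy$; then $(ab)^2=1+u^2$, and expanding $u^2$ with $x^2=y^2=0$ gives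
$$(ab)^2=1+xy+yx+xyx+yxy+xyxy .$$
Exchanging $x$ and $y$, $(ba)^2=1+xy+yx+xyx+yxy+yxyx$. So the third relation is $xyxy=yxyx$, and
$$FD_8=F\langle x,y\rangle/(x^2,\;y^2,\;xyxy-yxyx).$$
Nonzero words alternate. A word of length $5$ vanishes: $x\cdot yxyx=x\cdot xyxy=0$ and $y\cdot xyxy=y\cdot yxyx=0$. Hence $1,x,y,xy,yx,xyx,yxy,xyxy$ span this $8$-dimensional algebra and so form a basis, and products of two of them are again in the list or $0$. The seven elements other than $1$ lie in the augmentation ideal, which has dimension $7$, so they form a basis of it. Thus $FD_8$ has an f.m. basis, although $D_8$ is nonabelian: the hypothesis $p\ne 2$ cannot be dropped.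

Now copy this for odd $p$. Let $a,b$ lie in a finite $p$-group such that $c=a^{-1}b^{-1}ab$ is central, so $ab=bac$. With $x=a-1$, $y=b-1$,
$$xy-yx=ab-ba=ba(c-1),$$
so $c-1=(ba)^{-1}(xy-yx)\in I^2$, and
$$x(xy-yx)-(xy-yx)x=(ab-ba)a(c-1)=ba^2(c-1)^2\in I^4 .$$
So in $I^3/I^4$ we have $x^2y-2xyx+yx^2=0$. For $p=2$ the middle term disappears and only two words are compared. For $p$ odd all three coefficients are nonzero, and relations with three terms do not look like what a multiplicative basis produces. This is not a proof, since a basis $\mathfrak B$ need not contain $a-1$ or $b-1$. But it suggests what to do: show that the coproduct does not tolerate relations with only one or two words.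

## 3. From $A$ to $\operatorname{gr}A$

The direct approach is to take $x\in\mathfrak B\cap I$ and use $\Delta$ on relations $xy=\lambda b$. It stops at once, because $\mathfrak B$ and $\Delta$ have nothing to do with each other. We know only that
$$\Delta(x)-x\otimes1-1\otimes x\in I\otimes I\qquad(x\in I), \qquad (1)$$
since $\varepsilon\otimes\mathrm{id}$ and $\mathrm{id}\otimes\varepsilon$ both kill the left side, and $\ker(\varepsilon\otimes \mathrm{id})\cap\ker(\mathrm{id}\otimes\varepsilon)=(I\otimes A)\cap(A\otimes I)=I\otimes I$. The error term in $I\otimes I$ is out of control; already for $x=g-1$ it is $x\otimes x$. It disappears in the associated graded algebra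
$$R=\operatorname{gr}A=\bigoplus_{n\ge0}I^n/I^{n+1},\qquad R_n=I^n/I^{n+1},\quad R_0=A/I=F .$$
For $A=F[C_3]$ above, $R$ is again $F[t]/(t^3)$, but now with $t$ primitive.

**Definition (graded bialgebra).** A graded bialgebra is a bialgebra $R=\bigoplus_{n\ge 0}R_n$ whose product, unit, coproduct and counit respect the grading ($F$ in degree $0$; $R_i\otimes R_j$ in degree $i+j$). For example, the free algebra $F\langle X\rangle$, graded by word length, with every letter primitive.

**Lemma 2.** Let $A$ be as in Theorem A. Then $R=\operatorname{gr}A$ is a finite-dimensional graded bialgebra with $R_0=F$, generated by $R_1$. If $\mathfrak B$ is a weak f.m. basis of $A$, then: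

(a) $\mathfrak B\cap I^n$ is a basis of $I^n$ for every $n\ge1$, and the images $\mathcal B_n$ of the elements of $\mathfrak B\cap(I^n\setminus I^{n+1})$ are distinct and form a basis of $R_n$;

(b) $\mathcal B=\{1\}\cup\bigcup_{n\ge1}\mathcal B_n$ is a homogeneous basis of $R$ with $bb'\in\bigcup_{c\in\mathcal B}Fc$ for all $b,b'\in\mathcal B$.

**Proof.** **Step 1: the coproduct of $R$.** This step shows that $\Delta$ respects the powers of $I$. Put $G_n=\sum_{i+j=n}I^i\otimes I^j$ (with $I^0=A$). Clearly $G_mG_n\subseteq G_{m+n}$, and $\Delta(I)\subseteq I\otimes A+A\otimes I=G_1$ by (1). Since $\Delta$ is multiplicative, $\Delta(I^n)\subseteq G_n$.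

Next we identify $G_n/G_{n+1}$. Choose a basis $E$ of $A$ by taking a basis of the last nonzero power of $I$ and extending it successively to the larger powers. For $e\in E$ let $|e|$ be the largest $n$ with $e\in I^n$; the $e$ with $|e|\ge n$ form a basis of $I^n$. The elements $e\otimes e'$ with $|e|+|e'|\ge n$ form a basis of $G_n$: those with $|e|\ge i$, $|e'|\ge j$ span $I^i\otimes I^j$, and conversely if $|e|+|e'|\ge n$, then $e\otimes e'\in I^i\otimes I^{n-i}$ with $i=\min(|e|,n)$. The canonical map
$$\bigoplus_{i+j=n}R_i\otimes R_j\to G_n/G_{n+1}$$
is well defined, because $I^{i+1}\otimes I^j$ and $I^i\otimes I^{j+1}$ lie in $G_{n+1}$, and it takes the basis of classes $\bar e\otimes\bar e'$ with $|e|+|e'|=n$ to a basis. So it is an isomorphism, compatible with products. Therefore $\Delta$ induces a graded algebra homomorphism $\Delta_R:R\to R\otimes R$.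

**Step 2: the axioms.** Let $\varepsilon_R:R\to R_0=F$ be the projection, an algebra homomorphism. By (1), $\Delta_R(v)=v\otimes1+1\otimes v$ for $v\in R_1$, because $I\otimes I\subseteq G_2$. The algebra $R$ is generated by $R_1$, because $I^n$ is spanned by products of $n$ elements of $I$. Coassociativity and the counit axioms are equalities between algebra homomorphisms, and they hold on the primitive generators $R_1$; so they hold on $R$. Finally $\dim R=\dim A<\infty$ as $I$ is nilpotent.

**Step 3: the basis.** By (ii), $\mathfrak B\cap I$ is a basis of $I$. So $I^n$ is spanned by the products of $n$ elements of $\mathfrak B\cap I$. By (i′) each nonzero such product is a nonzero multiple of an element of $\mathfrak B$, which then lies in $I^n$. Hence $\mathfrak B\cap I^n$ spans $I^n$, and it is linearly independent. Since $\mathfrak B\cap I^{n+1}$ is a basis of $I^{n+1}$, the remaining elements of $\mathfrak B\cap I^n$ map to distinct elements forming a basis of $I^n/I^{n+1}$. This is (a).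

For (b), take $b\in\mathfrak B\cap(I^m\setminus I^{m+1})$ and $b'\in\mathfrak B\cap(I^n\setminus I^{n+1})$ with $m,n\ge1$. Then $bb'$ is $0$ or a nonzero multiple of some $c\in\mathfrak B\cap I^{m+n}$. In $R_{m+n}$ the product of the classes is therefore $0$ or a nonzero multiple of the class of $c$, which is in $\mathcal B_{m+n}$ or is $0$. Products with $1$ are clear. $\square$

A warning about the way back. The algebra $\operatorname{gr}A$ can be commutative when $A$ is not. Let $p=3$ and let $G$ be the nonabelian group $C_9\rtimes C_3$, generated by $a$ of order $9$ and $b$ of order $3$ with $b^{-1}ab=a^4$ (note $4^3=64\equiv1$ mod $9$). With $x=a-1$, $y=b-1$,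
$$xy-yx=ab-ba=ba(a^3-1)=ba\,x^3\in I^3 .$$
The classes of $x,y$ span $I/I^2$, so they generate $\operatorname{gr}FG$, and they commute there. So commutativity of $\operatorname{gr}A$ does not suffice, and the basis $\mathfrak B$ must be used again in the last step (Section 6).

## 4. Relations with one or two words

**Theorem C (graded dichotomy).** Let $\operatorname{char}F=p\ne2$ ($p=0$ allowed). Let $R=\bigoplus_{n\ge0}R_n$ be a graded bialgebra with $R_0=F$, generated as an algebra by $R_1$, with a homogeneous basis $\mathcal B$ such that $bb'\in\bigcup_{c\in\mathcal B}Fc$ for all $b,b'\in\mathcal B$. Let $x\ne y$ be in $\mathcal B\cap R_1$. Then either $xy=yx$, or there is a surjective algebra homomorphism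
$$R\to C:=F\langle x,y\rangle/(x^p,y^p)\qquad(C:=F\langle x,y\rangle\text{ if }p=0)$$
with $x\mapsto x$, $y\mapsto y$. In the second case all words in $x,y$ without factor $x^p$ or $y^p$ are linearly independent in $R$, and $R$ is infinite-dimensional.

So a finite-dimensional $R$ has only the first alternative. For this section and the next, let $X=\mathcal B\cap R_1$, a basis of $R_1$. Let $T=F\langle X\rangle$ be the free algebra, $\pi:T\to R$ the canonical graded surjection, and $J=\ker\pi$, a graded ideal. Then $J_0=J_1=0$. Let $\Delta_T$ be the coproduct on $T$ for which the elements of $X$ are primitive.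

**Lemma 3.** The space $J_n$ is spanned by those elements of the form $w$ or $w-\lambda w'$ (with $w,w'$ words of length $n$ and $\lambda\in F^\times$) which it contains.

**Proof.** This is where the multiplicative basis enters. For each word $w$ of length $n$, repeated use of the hypothesis gives either $\pi(w)=0$ or $\pi(w)=\mu_wb(w)$ with $\mu_w\in F^\times$ and $b(w)\in\mathcal B$. Let $f=\sum c_ww\in J_n$. Remove the words with $\pi(w)=0$; they lie in $J_n$. What remains satisfies $\sum_{b(w)=b}c_w\mu_w=0$ for each $b\in\mathcal B$. Fix $b$ and a word $w_0$ with $b(w_0)=b$. Then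
$$\sum_{b(w)=b}c_ww=\sum_{b(w)=b}c_w\bigl(w-\mu_w\mu_{w_0}^{-1}w_0\bigr),$$
because the total coefficient subtracted from $w_0$ is $\mu_{w_0}^{-1}\sum c_w\mu_w=0$. Each bracket lies in $J_n$. $\square$

**Lemma 4.** $\Delta_T(J)\subseteq J\otimes T+T\otimes J$.

**Proof.** First, every $v\in R_1$ is primitive in $R$. Indeed $\Delta_R(v)\in R_1\otimes R_0+R_0\otimes R_1$, so $\Delta_R(v)=v'\otimes1+1\otimes v''$ with $v',v''\in R_1$. The counit is graded, so it kills $R_1$, and the counit axioms give $v'=v=v''$. Now $\Delta_R\pi$ and $(\pi\otimes\pi)\Delta_T$ are algebra homomorphisms that agree on $X$, so they are equal. Hence $\Delta_T(J)\subseteq\ker(\pi\otimes\pi)=J\otimes T+T\otimes J$. $\square$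

**Lemma 5.** $J_2$ contains no word, and it is spanned by the commutators $x_ix_j-x_jx_i$ ($x_i,x_j\in X$) that it contains.

**Proof.** The purpose is to settle degree $2$ completely. The $T_1\otimes T_1$-component of $\Delta_T(x_ix_j)$ is $x_i\otimes x_j+x_j\otimes x_i$. On $J_2$ this component lies in $J_1\otimes T_1+T_1\otimes J_1=0$. For a single word it is nonzero: this is clear if $i\ne j$, and for $i=j$ it is $2\,x_i\otimes x_i\neq0$ as $p\ne2$. So $J_2$ contains no word. If $x_ix_j-\lambda x_kx_l\in J_2$ with $\lambda\in F^\times$, then
$$x_i\otimes x_j+x_j\otimes x_i=\lambda(x_k\otimes x_l+x_l\otimes x_k).$$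
Comparing coefficients gives $\{i,j\}=\{k,l\}$ as multisets and $\lambda=1$. So the element is $0$ or a commutator. Now apply Lemma 3. $\square$

## 5. Deleting letters: proof of Theorem C

**A first attempt and its two obstacles.** Let $n$ be the lowest degree with $J_n\neq0$. For $f\in J_n$ and $0<k<n$, the $T_k\otimes T_{n-k}$-component of $\Delta_T(f)$ lies in $J_k\otimes T_{n-k}+T_k\otimes J_{n-k}=0$. One can hope that no single word and no difference $w-\lambda w'$ has this property. In degree $3$ this looks promising. Write $D$ for the component with first factor in degree $1$. Then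
$$D(xxy)=2\,x\otimes xy+y\otimes xx,\qquad D(xyx)=x\otimes yx+y\otimes xx+x\otimes xy,\qquad D(yxx)=y\otimes xx+2\,x\otimes yx .$$
For $p\ne2$ these are nonzero and no two are proportional. By contrast $D(xxy-2xyx+yxx)=0$, so the restriction to two words is essential.

The attempt stops at two points. First, $J_2$ may well contain commutators involving other letters; then the lowest degree is $2$, and for $f\in J_n$ with $n\ge3$ we know only $D(f)\in T_1\otimes J_{n-1}$, which need not vanish. Second, in characteristic $p$ we have $D(x^p)=p\,x\otimes x^{p-1}=0$, so the relation $x^p=0$ is perfectly consistent with the coproduct; once it holds, control is lost in higher degrees.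

The way past both obstacles is the same. They are caused by primitive elements: the other letters, and $x^p$, $y^p$. So we kill all of these ourselves. The quotient is still a bialgebra. Each killed element is a word, so relations with at most two words remain such relations. And if $xy\ne yx$, nothing is left of the relations in degree $2$.

Now the proof. Let $x\ne y$ in $X$ with $xy\neq yx$ in $R$, that is, $xy-yx\notin J$.

**Step 1: the quotient $C$.** We set up the bialgebra in which words are compared. Let $q:T\to C$ be the surjection killing all elements of $X\setminus\{x,y\}$ and $x^p,y^p$ (only the former if $p=0$). In characteristic $p$, the elements $x\otimes1$ and $1\otimes x$ commute, so $\Delta_T(x^p)=(x\otimes1+1\otimes x)^p=x^p\otimes1+1\otimes x^p$, and likewise for $y$. So $q$ kills an ideal generated by primitive homogeneous elements of positive degree. Hence $C$ is a graded bialgebra with $x,y$ primitive, and $q$ is a bialgebra homomorphism.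

Call a word in $x,y$ *reduced* if it has no factor $x^p$ or $y^p$; if $p=0$ every word is reduced. For $p=3$ the word $xxyx$ is reduced and $xxxy$ is not. Since $(x^p,y^p)$ is spanned by the non-reduced words, the reduced words form a basis of $C$, and non-reduced words are $0$ in $C$.

**Step 2: the image of the relations.** We transport Lemmas 3, 4 and 5 to $C$. Let $\bar J=q(J)$, a graded ideal of $C$.

(a) $\Delta_C(\bar J)\subseteq\bar J\otimes C+C\otimes\bar J$. This is Lemma 4 with $\Delta_Cq=(q\otimes q)\Delta_T$.

(b) $\bar J_n$ is spanned by those elements of the form $w$ or $w-\lambda w'$ ($w\neq w'$ reduced words of length $n$, $\lambda\in F^\times$) which it contains. Indeed $q$ sends each word either to $0$ or to itself, a reduced word. So it sends each generator in Lemma 3 to $0$ or to a nonzero scalar multiple of an element of this form.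

(c) $\bar J_0=\bar J_1=\bar J_2=0$. The first two are clear. By Lemma 5, $J_2$ is spanned by the commutators it contains. Up to sign, $xy-yx$ is not among them, and any other nonzero commutator of elements of $X$ involves a letter outside $\{x,y\}$, so $q$ kills it.

The claim is now that $\bar J=0$. Suppose it is false, and let $n$ be minimal with $\bar J_n\ne0$. By (c), $n\ge3$.

**Step 3: the operator $D$ and its coefficients.** We turn minimality into a statement about deleting letters. Let $D$ be the $C_1\otimes C_{n-1}$-component of $\Delta_C$ on $C_n$. For $f\in\bar J_n$, (a) gives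
$$D(f)\in\bar J_1\otimes C_{n-1}+C_1\otimes\bar J_{n-1}=0 .$$
For a word $w=w_1\cdots w_n$, expanding $\prod_i(w_i\otimes1+1\otimes w_i)$ yields
$$D(w)=\sum_{i=1}^nw_i\otimes w^{(i)},\qquad w^{(i)}:=w\text{ with its $i$-th letter deleted},\qquad(2)$$
where $w^{(i)}$ counts as $0$ if it is not reduced.

For $a<b$ we have $w^{(a)}=w^{(b)}$ as words if and only if $w_a=w_{a+1}=\dots=w_b$. Indeed, for $a\le k<b$ the $k$-th letter of $w^{(a)}$ is $w_{k+1}$ and that of $w^{(b)}$ is $w_k$; at all other positions the two words agree.

So let $w$ be reduced and $w^{(i)}$ reduced. The coefficient of $w_i\otimes w^{(i)}$ in $D(w)$ is the number of $j$ with $w_j=w_i$ and $w^{(j)}=w^{(i)}$. This is the length $c$ of the maximal run of equal letters of $w$ that contains position $i$. Here $c\ge1$, and $c\le p-1$ if $p>0$ because $w$ is reduced. Thus the coefficient is nonzero in $F$. For $i=1$ and $i=n$ the word $w^{(i)}$ is a factor of $w$, so it is always reduced.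

**Step 4: a two-word relation.** We extract two words to compare. By Step 3 with $i=1$, $D(w)\neq0$ for every reduced word $w$ of length $n$, so $\bar J_n$ contains no reduced word. By (b) there are distinct reduced words $w,w'$ of length $n$ and $\lambda\in F^\times$ with $w-\lambda w'\in\bar J_n$, hence
$$D(w)=\lambda D(w').\qquad(3)$$
If $w^{(i)}$ is reduced, the coefficient of $w_i\otimes w^{(i)}$ on the left of (3) is nonzero, so it is nonzero on the right. Therefore:

whenever $w^{(i)}$ is reduced, $w^{(i)}=w'^{(b)}$ as words for some $b$; and the same holds with $w,w'$ interchanged. $\qquad(4)$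

**Step 5: $w_1\neq w'_1$.** By (4) choose $b$ with $w^{(1)}=w'^{(b)}$. Letter by letter this says
$$w_{k+1}=w'_k\ \ (1\le k<b),\qquad w_k=w'_k\ \ (k>b).\qquad(5)$$
Let $i$ be the first position where $w$ and $w'$ differ. By (5), $i\le b$. For $k<i$ we get $w_{k+1}=w'_k=w_k$: the first equality by (5), as $k<b$, and the second because the words agree before $i$. So $w_1=\dots=w_i$. By the symmetry in (4), also $w'_1=\dots=w'_i$. If $i>1$, then $w_1=w'_1$, so $w_i=w'_i$, a contradiction. So $i=1$.

**Step 6: $w_n\ne w'_n$.** This is the mirror image. By (4) choose $b$ with $w^{(n)}=w'^{(b)}$; then $w_k=w'_k$ for $k<b$ and $w_k=w'_{k+1}$ for $b\le k<n$. Let $i$ be the last position where $w,w'$ differ; then $i\ge b$. For $k>i$ we have $k-1\ge b$, so $w_{k-1}=w'_k=w_k$. So $w_i=\dots=w_n$, and by symmetry $w'_i=\dots=w'_n$. If $i<n$, then $w_n=w'_n$, so $w_i=w'_i$, a contradiction. So $i=n$.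

**Step 7: both words alternate.** We combine the two ends. Return to $b$ in (5). If $b<n$, then (5) would give $w_n=w'_n$, against Step 6. So $b=n$, and $w_{k+1}=w'_k$ for $1\le k<n$. By symmetry $w'_{k+1}=w_k$ for $1\le k<n$. Interchanging $x$ and $y$ if necessary, Step 5 lets us assume $w_1=x$, $w'_1=y$. Then $w_2=w'_1=y$, $w'_2=w_1=x$, and so on:
$$w=xyxy\cdots,\qquad w'=yxyx\cdots\qquad(\text{length }n\ge3).$$

**Step 8: deleting the second letter.** Here the contradiction appears, and $p\neq2$ is used. The word $w^{(2)}=xx\,w_4w_5\cdots$ has one run of length $2$, and its other runs have length $1$. Since $p\ne2$, it is reduced. By (4), $w^{(2)}=w'^{(b)}$ for some $b$. But $w'^{(1)}$ begins with $w'_2w'_3=xy$ (here $n\ge3$ is used), and $w'^{(b)}$ begins with $y$ for $b\ge2$. None of these begins with $xx$. This contradiction proves $\bar J=0$.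

**Step 9: conclusion.** Since $q(J)=0$, we have $J\subseteq\ker q$, and $q$ induces a surjective algebra homomorphism $R=T/J\to C$ with $x\mapsto x$, $y\mapsto y$. The reduced words are linearly independent in $C$, so they are linearly independent in $R$. All words $(xy)^m$ are reduced, so $R$ is infinite-dimensional. This proves Theorem C. $\blacksquare$

In characteristic $2$ only Step 8 of this comparison fails for the words of Section 2: in $F\langle x,y\rangle/(x^2,y^2)$ the words $xxy$, $xyy$, $yyx$, $yxx$ are $0$, so
$$D(xyxy)=x\otimes yxy+y\otimes xyx=D(yxyx).$$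

## 6. From $\operatorname{gr}A$ back to $A$: proof of Theorem A

Let $A$ be as in Theorem A, with weak f.m. basis $\mathfrak B$, and let $R=\operatorname{gr}A$ with the basis $\mathcal B$ of Lemma 2.

**Step 1: commutation modulo $I^3$.** By Lemma 2 all hypotheses of Theorem C hold, and $\dim R<\infty$ excludes its second alternative. So all elements of $\mathcal B_1=\mathcal B\cap R_1$ commute in $R$. Let $X_A=\mathfrak B\cap(I\setminus I^2)$ and let $x,y\in X_A$ be distinct. Their images in $R_1$ are distinct elements of $\mathcal B_1$, so $xy\equiv yx\pmod{I^3}$.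

**Step 2: commutation in $A$.** This step uses $\mathfrak B$ to improve the congruence to an equality, which the $C_9\rtimes C_3$ example shows is not automatic. By Lemma 5 applied to $R$, no word of length $2$ in the elements of $\mathcal B_1$ vanishes in $R_2=I^2/I^3$. So $xy\notin I^3$ and $yx\notin I^3$. By (i′), $xy=\lambda b$ and $yx=\mu b'$ with $\lambda,\mu\in F^\times$ and $b,b'\in\mathfrak B$; then $b,b'\in\mathfrak B\cap(I^2\setminus I^3)$. By Step 1, $\lambda b-\mu b'\in I^3$. By Lemma 2(a), different elements of $\mathfrak B\cap(I^2\setminus I^3)$ have distinct, linearly independent images in $I^2/I^3$. Hence $b=b'$ and $\lambda=\mu$, that is, $xy=yx$ in $A$.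

**Step 3: $X_A$ generates $A$.** The images of $X_A$ form a basis of $I/I^2$, so $I=\langle X_A\rangle+I^2$. Multiplying out, $I^n$ is contained in the span of the words of length $n$ in $X_A$ plus $I^{n+1}$. As $I$ is nilpotent, descending induction on $n$ shows that $I$ lies in the subalgebra generated by $X_A$. Since $A=F\cdot1+I$, the set $X_A$ generates $A$ as a unital algebra. Its elements commute pairwise, so $A$ is commutative. $\blacksquare$

This also completes the proof of Corollary 1.

## 7. Truncated polynomial algebras: the exact list

**Theorem B (classification).** Let $F$ be any field of odd characteristic $p$ and let $A$ be as in Theorem A (a finite-dimensional bialgebra over $F$ with nilpotent augmentation ideal $I$). Then $A$ has an f.m. basis if and only if, as an algebra, $A\cong F[t_1,\dots,t_d]/(t_1^{p^{e_1}},\dots,t_d^{p^{e_d}})$ for some $d\ge0$, $e_i\ge1$. If $F$ is perfect, this holds if and only if $A$ is commutative.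

We call an algebra of this form *truncated polynomial*. The "if" part was seen in the proof of Corollary 1: the monomials form an f.m. basis.

**Step 1: perfect fields.** We show that over a perfect field every commutative $A$ as in the theorem is truncated polynomial. The textbook theorem behind this is Waterhouse, *Introduction to Affine Group Schemes*, Theorem 14.4: over a perfect field of characteristic $p$, the algebra representing a finite connected group scheme is isomorphic to some $F[t_1,\dots,t_d]/(t_i^{p^{e_i}})$. A commutative Hopf algebra is what represents a group scheme, so $A$ needs an antipode. In $\operatorname{End}_F(A)$ with the convolution product $f*g=m(f\otimes g)\Delta$ ($m$ the multiplication), the identity element is $\eta\varepsilon$, where $\eta:F\to A$ is the unit map. Put $f=\eta\varepsilon-\mathrm{id}$. Since $\varepsilon(f(a))=\varepsilon(a)-\varepsilon(a)=0$, we have $f(A)\subseteq I$, hence $f^{*n}(A)\subseteq I^n$, and $f$ is nilpotent for convolution. So $\mathrm{id}=\eta\varepsilon-f$ has the convolution inverse $\sum_{n\ge0}f^{*n}$, which is an antipode. Thus $A$ is a finite-dimensional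 commutative Hopf algebra; it is local because $I$ is nilpotent with $A/I=F$. So it represents a finite connected group scheme, and Waterhouse's theorem applies.

This gives the last sentence of Theorem B: truncated polynomial algebras are commutative, and over a perfect field commutative implies truncated polynomial. It remains to prove "only if" for arbitrary $F$.

**Step 2: a form over $\mathbb F_p$.** An f.m. basis, unlike a weak one, has structure constants $0$ and $1$; here we use this. Let $\mathfrak B$ be an f.m. basis of $A$. By Theorem A, $A$ is commutative. Since $\mathfrak B\cap I$ is a basis of $I$, which has codimension $1$, exactly one $b_0\in\mathfrak B$ lies outside $I$. As $A/I=F$, $b_0^2\notin I$, so $b_0^2$ is a nonzero element of $\mathfrak B$ outside $I$, that is, $b_0^2=b_0$. As $A$ is local and $b_0\notin I$, $b_0$ is a unit, so $b_0=1$.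

Let $A_0$ be the $\mathbb F_p$-span of $\mathfrak B$. It contains $1$ and is closed under products, so it is a commutative $\mathbb F_p$-algebra with basis $\mathfrak B$, and $A=A_0\otimes_{\mathbb F_p}F$. The $\mathbb F_p$-span of $\mathfrak B\cap I$ is $A_0\cap I$, a nilpotent ideal of codimension $1$ in $A_0$. So $A_0$ is local with residue field $\mathbb F_p$.

Let $K$ be an algebraic closure of $F$. Then $A_0\otimes_{\mathbb F_p}K=A\otimes_FK$ is a commutative bialgebra with nilpotent augmentation ideal $I\otimes_FK$. As $K$ is perfect, Step 1 shows that $A_0\otimes_{\mathbb F_p}K$ is truncated polynomial over $K$. We must descend this from $K$ to $\mathbb F_p$. For that we want to recognize truncated polynomial algebras by numbers that do not change under field extension.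

**Lemma 6.** Let $k$ be a perfect field of characteristic $p$, and $S$ a commutative finite-dimensional local $k$-algebra with maximal ideal $\mathfrak m$ and $S/\mathfrak m=k$. Put $S_j=\{s^{p^j}:s\in S\}$, $\mathfrak m_j=\{s^{p^j}:s\in\mathfrak m\}$ and $d_j=\dim_k\mathfrak m_j/\mathfrak m_j^2$. Then $S\cong k[t_1,\dots,t_d]/(t_i^{p^{e_i}})$ for some $d$ and $e_i\ge1$ if and only if $\dim_kS=p^{\sum_jd_j}$.

**Example.** For $S=k[t]/(t^{p^2})$: $S_0=S$, $S_1=k[t^p]$, $S_2=k$, so $d_0=d_1=1$ and $d_j=0$ for $j\ge2$, and $\dim S=p^{1+1}$. For $S=k[t]/(t^2)$ with $p$ odd: $\mathfrak m_1=0$, so $\sum d_j=1$, but $\dim S=2\neq p$.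

**Proof.** First, the definitions make sense. The set $S_j$ is closed under addition since $s\mapsto s^{p^j}$ is additive, and under scalars since $c\,s^{p^j}=(c^{1/p^j}s)^{p^j}$ with $k$ perfect. So $S_j$ is a subalgebra; likewise $\mathfrak m_j$ is a subspace. From $S=k\oplus\mathfrak m$ we get $S_j=k\oplus\mathfrak m_j$, with $\mathfrak m_j$ a nilpotent ideal of $S_j$, hence its maximal ideal. As $\mathfrak m$ is nilpotent, $\mathfrak m_j=0$ and $d_j=0$ for large $j$.

*Truncated polynomial implies the dimension formula.* Let $S=k[t_1,\dots,t_d]/(t_i^{p^{e_i}})$. Since $(\sum_ac_at^a)^{p^j}=\sum_ac_a^{p^j}t^{p^ja}$, $S_j$ is spanned by the monomials in the $t_i^{p^j}$. It is the truncated polynomial algebra in those $t_i^{p^j}$ with $e_i>j$, with exponents $p^{e_i-j}\ge p$. So $d_j=\#\{i:e_i>j\}$. Hence $\sum_jd_j=\sum_ie_i$ and $\dim S=\prod_ip^{e_i}=p^{\sum_jd_j}$.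

*Good generators.* For the converse we look for generators whose $p$-power exponents are as small as possible. The map $s\mapsto s^{p^j}$ sends $\mathfrak m$ onto $\mathfrak m_j$. It is additive and multiplicative, and $\mathfrak m^2$, $\mathfrak m_j^2$ consist of sums of products of two elements of $\mathfrak m$, $\mathfrak m_j$. So it also sends $\mathfrak m^2$ onto $\mathfrak m_j^2$:
$$\mathfrak m_j^2=\{y^{p^j}:y\in\mathfrak m^2\}.\qquad(6)$$
We get a surjective map $\mathfrak m/\mathfrak m^2\to\mathfrak m_j/\mathfrak m_j^2$, semilinear for the automorphism $c\mapsto c^{p^j}$ of $k$. Its kernel $K_j$ is a $k$-subspace, and it has codimension $d_j$, because a semilinear bijection for an automorphism of $k$ preserves dimensions. Clearly $K_0=0$. Moreover $K_j\subseteq K_{j+1}$: if $v^{p^j}\in\mathfrak m_j^2$, then $v^{p^j}=y^{p^j}$ with $y\in\mathfrak m^2$ by (6), so $v^{p^{j+1}}=y^{p^{j+1}}\in\mathfrak m_{j+1}^2$.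

So the $K_j$ form a chain, and $\dim K_j=d_0-d_j$. Choose a basis $v_1,\dots,v_{d_0}$ of $\mathfrak m/\mathfrak m^2$ with $K_j=\langle v_i:i>d_j\rangle$ for all $j$. Let $e_i=\min\{j:d_j<i\}$, the least $j$ with $v_i\in K_j$. Then $e_i\ge1$ because $i\le d_0$. As the $d_j$ do not increase, $e_i=\#\{j:d_j\ge i\}$, so $\sum_ie_i=\sum_jd_j$.

*The surjection.* Lift $v_i$ to $x_i\in\mathfrak m$. Since $v_i\in K_{e_i}$, (6) gives $x_i^{p^{e_i}}=y^{p^{e_i}}$ with some $y\in\mathfrak m^2$. Replace $x_i$ by $x_i-y$: it still lifts $v_i$, and now $x_i^{p^{e_i}}=0$. The $x_i$ span $\mathfrak m$ modulo $\mathfrak m^2$ and $\mathfrak m$ is nilpotent, so they generate $S$, as in Step 3 of Section 6. Hence there is a surjection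
$$k[t_1,\dots,t_{d_0}]/(t_i^{p^{e_i}})\to S .$$
The source has dimension $p^{\sum_ie_i}=p^{\sum_jd_j}$. If $\dim S=p^{\sum_jd_j}$, it is an isomorphism. $\square$

**Step 3: descent.** We check that the numbers in Lemma 6 survive extension of perfect fields $k\subseteq K$. Let $S$ be as in the lemma. Then $S\otimes_kK$ is local with nilpotent maximal ideal $\mathfrak m\otimes_kK$ and residue field $K$. From
$$\Bigl(\sum s_i\otimes c_i\Bigr)^{p^j}=\sum s_i^{p^j}\otimes c_i^{p^j}$$
we get $(S\otimes_kK)_j\subseteq S_j\otimes_kK$. Conversely $s^{p^j}\otimes c=(s\otimes c^{1/p^j})^{p^j}$, and $(S\otimes_kK)_j$ is closed under addition; so equality holds. In the same way $(\mathfrak m\otimes_kK)_j=\mathfrak m_j\otimes_kK$, whose square is $\mathfrak m_j^2\otimes_kK$. So neither $\dim S$ nor any $d_j$ changes.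

Apply this with $k=\mathbb F_p$ and $S=A_0$. By Step 2, $A_0\otimes_{\mathbb F_p}K$ is truncated polynomial, so by Lemma 6 over $K$ the dimension formula holds for it, and hence it holds for $A_0$. By Lemma 6 over $\mathbb F_p$, $A_0\cong\mathbb F_p[t_1,\dots,t_d]/(t_i^{p^{e_i}})$. Therefore $A=A_0\otimes_{\mathbb F_p}F\cong F[t_1,\dots,t_d]/(t_i^{p^{e_i}})$. This proves Theorem B. $\blacksquare$

## 8. A commutative bialgebra with a weak f.m. basis and no f.m. basis

Over an imperfect field commutativity does not suffice in Theorem B, and "weak" is really weaker. Let $F$ have odd characteristic $p$, let $\lambda\in F\setminus F^p$, and let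
$$A=F[x,y]/(x^p-\lambda y^p,\;y^{p^2})$$
with $x,y$ primitive. The elements $x^p-\lambda y^p$ and $y^{p^2}$ of $F[x,y]$ are primitive, so $A$ is a bialgebra. Its augmentation ideal $\mathfrak m=(x,y)$ is nilpotent. The monomials $x^iy^j$ with $0\le i<p$, $0\le j<p^2$ form a basis, so $\dim A=p^3$. Moreover $\dim\mathfrak m/\mathfrak m^2=2$, since both relations lie in $(x,y)^2$.

This basis is a weak f.m. basis. Indeed $x^{i+i'}y^{j+j'}$ is in the list or $0$ if $i+i'<p$, and it equals $\lambda x^{i+i'-p}y^{j+j'+p}$, a multiple of a monomial in the list or $0$, if $i+i'\ge p$. The nonconstant monomials form a basis of $\mathfrak m$.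

Suppose that $A$ had an f.m. basis. By Theorem B, $A\cong F[t_1,\dots,t_d]/(t_i^{p^{e_i}})$ with $d=\dim\mathfrak m/\mathfrak m^2=2$ and $e_1+e_2=3$. So one exponent is $p$, and there is $s\in\mathfrak m\setminus\mathfrak m^2$ with $s^p=0$. Write $s=\alpha x+\beta y+s'$ with $s'\in\mathfrak m^2$ and $(\alpha,\beta)\neq(0,0)$. The element $s'$ is a linear combination of monomials $x^iy^j$ with $i+j\ge2$, and $(x^iy^j)^p=\lambda^iy^{p(i+j)}$, so $s'^p\in(y^{2p})$. Hence
$$0=s^p\equiv(\alpha^p\lambda+\beta^p)\,y^p\pmod{(y^{2p})}.$$
The element $y^p$ is not in $(y^{2p})$, because $A/(y^{2p})=F[x,y]/(x^p-\lambda y^p,y^{2p})$ has the basis $x^iy^j$ with $0\le i<p$, $0\le j<2p$. So $\alpha^p\lambda+\beta^p=0$. If $\alpha\ne0$, then $\lambda=(-\beta/\alpha)^p\in F^p$, which is excluded. So $\alpha=0$, and then $\beta=0$, a contradiction. Thus $A$ is commutative and has a weak f.m. basis, but it has no f.m. basis.
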